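\title{Interpolation on bounded sequences in Hardy spaces of Dirichlet series}

\begin{abstract}
Let $S=(s_j)$, $s_j=\sigma_j+it_j$, be a bounded interpolating sequence for the Hardy space $\mathcal{H}^2$ of Dirichlet series. We prove that for every $0<p\le 2$ the problem $f(s_j)=a_j$ has a solution $f\in\mathcal{H}^p$ whenever $\sum_j|a_j|^p(2\sigma_j-1)<\infty$, and we construct one bounded interpolating sequence on which this fails for every $p>2$. For $0<p\le1$ the proof is a short factorization argument. For $1<p<2$ we use explicit interpolating functions and a weighted martingale inequality along the filtration generated by the primes. The failure for $p>2$ follows by duality from Harper's theorem on low moments of random multiplicative functions.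
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the result}

Let $0<p<\infty$. For a Dirichlet polynomial $f(s)=\sum_{n=1}^N a_nn^{-s}$ set
\[
\|f\|_{\mathcal{H}^p}^p=\lim_{T\to\infty}\frac1{2T}\int_{-T}^T|f(it)|^p\,dt ,
\]
and let $\mathcal{H}^p$ be the completion of the Dirichlet polynomials in this (quasi-)norm. The Bohr lift turns the norm into an $L^p$ norm. Throughout the paper the letter $q$ denotes a prime. Let $\mathbb{T}^\infty=\prod_q\mathbb{T}$ carry Haar measure, let $\chi(q)$ be the coordinate attached to $q$, and extend $\chi$ to a completely multiplicative function of $n$. The $\chi(q)$ are independent and uniformly distributed on the unit circle, the functions $\chi(n)$ are orthonormal, and $\|f\|_{\mathcal{H}^p}^p=\mathbb{E}\,|\sum_n a_n\chi(n)|^p$, where $\mathbb{E}$ is integration over $\mathbb{T}^\infty$. We identify $\mathcal{H}^p$ with the closure of the polynomials $\sum a_n\chi(n)$ in $L^p(\mathbb{T}^\infty)$ and write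 $\|\cdot\|_p$ for the (quasi-)norm. Every $f\in\mathcal{H}^p$ defines an analytic function in the half-plane $\mathbb{C}_{1/2}=\{s=\sigma+it:\sigma>1/2\}$, and the point evaluations $f\mapsto f(s)$, $s\in\mathbb{C}_{1/2}$, are bounded on $\mathcal{H}^p$.

For a sequence $S=(s_j)$ in $\mathbb{C}_{1/2}$ write $s_j=\sigma_j+it_j$ and $w_j=2\sigma_j-1$, and let $\ell^p_w$ be the space of sequences $a=(a_j)$ with
\[
\|a\|_{\ell^p_w}=\Big(\sum_j|a_j|^pw_j\Big)^{1/p}<\infty .
\]
We say that $f$ \emph{interpolates} $a$ on $S$ if $f(s_j)=a_j$ for all $j$. The sequence $S$ is a \emph{bounded interpolating sequence} if it is contained in a bounded subset of $\mathbb{C}_{1/2}$ and every $b\in\ell^2_w$ is interpolated on $S$ by some $g\in\mathcal{H}^2$. The points of such a sequence are necessarily distinct.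

The weight $w_j$ measures the cost of prescribing one value. The function $K_s=\sum_nn^{-\bar s}\chi(n)$ is the reproducing kernel of $\mathcal{H}^2$: we have $f(s)=\mathbb{E}f\overline{K_s}$ for $f\in\mathcal{H}^2$, and $\|K_s\|_2^2=\zeta(2\sigma)$. Comparison with $\int_1^\infty x^{-1-w}\,dx$ gives
\begin{equation}\label{eq:zetaw}
\frac1w<\zeta(1+w)\le1+\frac1w\qquad(w>0).
\end{equation}
So the least norm of an $f\in\mathcal{H}^2$ with $f(s_j)=b_j$ is $|b_j|\zeta(2\sigma_j)^{-1/2}$, which on a bounded set is comparable to $|b_j|w_j^{1/2}$, and $\|b\|_{\ell^2_w}^2$ adds up the squares of these one-point costs.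

It is known that interpolation passes from $\mathcal{H}^2$ to $\mathcal{H}^p$ when $p=2/k$ with $k$ a positive integer. Given $a\in\ell^p_w$, choose $b_j$ with $b_j^k=a_j$. Then $|b_j|^2=|a_j|^p$, so some $g\in\mathcal{H}^2$ interpolates $b$, and $g^k\in\mathcal{H}^{2/k}$ interpolates $a$. The argument has no room for other exponents, since a noninteger power of $g$ need not be analytic. The question we answer comes from \cite{BBSSZ}: is there a $p\in(0,\infty)$, not of the form $2/k$, such that for every bounded interpolating sequence $S$ every $a\in\ell^p_w$ is interpolated on $S$ by a function in $\mathcal{H}^p$? The answer is yes, and the exponents with this property are exactly those in $(0,2]$.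

\begin{theorem}\label{thm:main}
\textup{(I)} Let $0<p\le2$. If $S=(s_j)$ is a bounded interpolating sequence in $\mathbb{C}_{1/2}$ and $\sum_j|a_j|^p(2\sigma_j-1)<\infty$, then there is $f\in\mathcal{H}^p$ with $f(s_j)=a_j$ for all $j$.

\textup{(II)} There is one bounded interpolating sequence $S$ such that for every $p\in(2,\infty)$ there is $(a_j)$ with $\sum_j|a_j|^p(2\sigma_j-1)<\infty$ which is not interpolated on $S$ by any $f\in\mathcal{H}^p$.
\end{theorem}

For $p=2$, part (I) is the definition.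

\subsection{What one would guess}

Two simple tests suggest that the exponent should not matter. For a single point $s$ and any $0<p<\infty$, a power of a kernel takes the value $a$ at $s$ and has norm at most $|a|(2\sigma-1)^{1/p}$ (Lemma~\ref{lem:onepoint}). And if $\mathcal{H}^p$ is replaced by functions on the half-plane, normed in $L^p$ of the line $\sigma=1/2$, one explicit linear formula interpolates with the right bound for all $1<p<\infty$ at once (Remark~\ref{rem:model}). The guess that every $p$ works is right for $p\le2$ and wrong for $p>2$.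

The asymmetry comes from how each side relates to $\mathcal{H}^2$. For $p<2$ we may write $1/p=1/2+1/r$ and look for products: an $\mathcal{H}^2$ function that vanishes at the other points, times an $\mathcal{H}^r$ function that equals $1$ at $s_j$ and has small norm. For $p>2$, duality turns solvability into a lower bound for the $L^{p'}$ norm of linear combinations of the kernels $K_{s_j}$, with $p'=p/(p-1)<2$. Suitable combinations are averages of the sums $\sum_{n\le y}\chi(n)$, whose $L^{p'}$ norm is $o(\sqrt y)$ by a theorem of Harper \cite{Harper}.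

\subsection{Plan}

Section~\ref{sec:prelim} collects the tools. Section~\ref{sec:small} proves (I) for $0<p\le1$; this already answers the question, for instance with $p=4/5$. Section~\ref{sec:failure} proves (II). Sections~\ref{sec:construction}--\ref{sec:low} prove (I) for $1<p<2$. Besides textbook facts on primes, $\zeta$, Hardy spaces of the half-plane and martingales, part (I) uses only the local embedding theorem \cite{HLS}. Part (II) uses the theorems of Carleson and of Shapiro and Shields, the theorem of Olsen and Seip \cite{OS}, and Harper's theorem.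

Unless something else is said, $C$ and $c$ denote positive constants that depend only on the exponent $p$ and on the sequence $S$. For $F\in L^1(\mathbb{R})$ we write $\hat F(u)=\frac1{2\pi}\int F(t)e^{iut}\,dt$.

\section{Kernels, primes, and the geometry of the sequence}\label{sec:prelim}

\subsection{Products and norm control}

If $f\in\mathcal{H}^a$, $g\in\mathcal{H}^b$ and $1/c=1/a+1/b$, then $fg\in\mathcal{H}^c$, $\|fg\|_c\le\|f\|_a\|g\|_b$ and $(fg)(s)=f(s)g(s)$. Indeed, if polynomials $f_n\to f$ in $L^a$ and $g_n\to g$ in $L^b$, then $f_ng_n\to fg$ in $L^c$ by H\"older's inequality, and point evaluations are continuous. In the same way $fg\in\mathcal{H}^b$ if $f$ is a uniform limit of polynomials. Since $\mathbb{T}^\infty$ is a probability space, $\mathcal{H}^a\subset\mathcal{H}^b$ for $a\ge b$, with the same values at points.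

\begin{lemma}\label{lem:open}
Let $1\le p<\infty$ and suppose that every $a\in\ell^p_w$ is interpolated on $S$ by a function in $\mathcal{H}^p$. Then there is $C_*$ such that the function can be chosen with $\|f\|_p\le C_*\|a\|_{\ell^p_w}$.
\end{lemma}

\begin{proof}
The space of $f\in\mathcal{H}^p$ with $(f(s_j))\in\ell^p_w$, normed by $\|f\|_p+\|(f(s_j))\|_{\ell^p_w}$, is complete because point evaluations are continuous. The map $f\mapsto(f(s_j))$ is bounded from this space onto $\ell^p_w$. Apply the open mapping theorem.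
\end{proof}

\subsection{The prime filtration and truncated kernels}

For an integer $k\ge0$ let $\mathcal{P}_k$ be the set of primes with $\log q<e^k$, let $\mathcal{F}_k$ be the $\sigma$-algebra generated by $\chi(q)$, $q\in\mathcal{P}_k$, and let $\mathbb{E}_k=\mathbb{E}[\,\cdot\,|\mathcal{F}_k]$. Let $\mathcal{A}_k$ be the set of positive integers all of whose prime factors lie in $\mathcal{P}_k$ (so $1\in\mathcal{A}_k$), and let $\mathcal{B}_k$ be the set of integers $b>1$ with no prime factor in $\mathcal{P}_k$. Every $n$ is uniquely $ab$ with $a\in\mathcal{A}_k$ and $b\in\mathcal{B}_k\cup\{1\}$, and $\chi(b)$ is independent of $\mathcal{F}_k$. Two consequences follow. First, $\mathbb{E}_k$ acts on $\mathcal{H}^2$ by deleting the coefficients with $n\notin\mathcal{A}_k$. Second, if $Y_b,Y_b'$ are $\mathcal{F}_k$-measurable and $\sum_b\sup|Y_b|^2$, $\sum_b\sup|Y'_b|^2$ are finite, then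
\begin{equation}\label{eq:condorth}
\mathbb{E}_k\Big[\sum_{b\in\mathcal{B}_k}Y_b\chi(b)\;\overline{\sum_{b\in\mathcal{B}_k}Y'_b\chi(b)}\Big]=\sum_{b\in\mathcal{B}_k}Y_b\overline{Y'_b};
\end{equation}
for finite sums this is orthonormality of the $\chi(b)$, and the general case follows by $L^2$ convergence. Finally $\mathbb{E}_kf\to f$ in $L^2$ for $f\in L^2(\mathbb{T}^\infty)$.

For $\operatorname{Re}s\ge1/2$, $\beta>0$ and $\operatorname{Re}z>0$ put
\[
K_{s,k}^\beta=\prod_{q\in\mathcal{P}_k}\big(1-q^{-\bar s}\chi(q)\big)^{-\beta},\qquad \zeta_k(z)=\prod_{q\in\mathcal{P}_k}(1-q^{-z})^{-1},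
\]
with the principal branch in each factor, and $K_{s,k}=K_{s,k}^1$. The binomial series gives $K_{s,k}^\beta=\sum_{a\in\mathcal{A}_k}d_\beta(a)a^{-\bar s}\chi(a)$, where $d_\beta\ge0$ is multiplicative with $d_\beta(q^m)=\beta(\beta+1)\cdots(\beta+m-1)/m!$. The product is finite, so the series converges absolutely. Hence $K_{s,k}^\beta$ is a uniform limit of polynomials, it is bounded and bounded away from zero on $\mathbb{T}^\infty$, its value at $u\in\mathbb{C}_{1/2}$ is $\prod_{q\in\mathcal{P}_k}(1-q^{-u-\bar s})^{-\beta}$, and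
\begin{equation}\label{eq:kernelnorm}
\mathbb{E}|K_{s,k}|^2=\zeta_k(2\sigma).
\end{equation}

\subsection{Sums over primes}

We use Mertens' estimates $\sum_{q\le x}1/q=\log\log x+O(1)$ and $\sum_{q\le x}(\log q)/q=\log x+O(1)$ for $x\ge2$, and the prime number theorem in the form $\vartheta(x)=\sum_{q\le x}\log q=x+O(x(\log x)^{-4})$. The first estimate gives $\log\zeta_k(1)=k+O(1)$, so that
\begin{equation}\label{eq:mertens}
\mathbb{E}|K_{s,k}|^2\le\zeta_k(1)\le Ce^k\qquad(\operatorname{Re}s\ge1/2).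
\end{equation}
This explains the doubly exponential cutoff in $\mathcal{P}_k$: each step $k\to k+1$ changes $\zeta_k(1)$ by a bounded factor. From $\zeta(z)=\frac z{z-1}-z\int_1^\infty\{x\}x^{-z-1}\,dx$ we get
\begin{equation}\label{eq:zetasplit}
\zeta(z)=\frac1{z-1}+E(z),\qquad|E(z)|\le1+\frac{|z|}{\operatorname{Re}z}\le2+|\operatorname{Im}z|\qquad(\operatorname{Re}z\ge1).
\end{equation}

\begin{lemma}\label{lem:primes}
There is an absolute constant $C$ with the following properties.

\textup{(a)} If $\tau\ne0$, $0\le\epsilon\le1$ and $1\le Y<Y'<\infty$, then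
\[
\Big|\sum_{Y\le\log q<Y'}q^{-1-\epsilon+i\tau}\Big|\le\frac C{|\tau|Y}+C(1+|\tau|)Y^{-4},
\]
and for $\epsilon>0$ this holds also with $Y'=\infty$.

\textup{(b)} Fix a smooth $\rho:\mathbb{R}\to[0,1]$ supported in $[\frac12,2e]$; the constant may depend on $\rho$. If $0<h\le1$, $0\le\omega\le h$ and $\tau\in\mathbb{R}$, then
\[
\Big|\sum_q\rho(h\log q)\,q^{-1-\omega+i\tau}\Big|\le C\Big(1+\frac{|\tau|}h\Big)^{-2}+C(1+|\tau|)h^4 .
\]
\end{lemma}

\begin{proof}
Let $\frac12\le Y<Y'$ and let $\Phi$ be $C^1$ on $[Y,Y']$. Write $\vartheta(e^v)=e^v+D(v)$ with $|D(v)|\le Ce^vv^{-4}$. The sum $\sum_{Y\le\log q<Y'}\Phi(\log q)/q$ is the integral of $\Phi(v)v^{-1}e^{-v}$ against $d\vartheta(e^v)$. Integrate the $dD$ part by parts. The boundary terms are at most $CY^{-5}\sup|\Phi|$, and the derivative of $\Phi(v)v^{-1}e^{-v}$ is at most $C(|\Phi|+|\Phi'|)v^{-1}e^{-v}$. Since $\int_Y^\infty v^{-5}\,dv\le Y^{-4}$,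
\[
\Big|\sum_{Y\le\log q<Y'}\frac{\Phi(\log q)}q-\int_Y^{Y'}\Phi(v)\frac{dv}v\Big|\le CY^{-4}\sup(|\Phi|+|\Phi'|).
\]
For (a) take $\Phi(v)=e^{(-\epsilon+i\tau)v}$. The function $v^{-1}e^{-\epsilon v}$ is positive, decreasing and at most $1/Y$, so one integration by parts bounds the integral by $2/(|\tau|Y)$. If $\epsilon>0$, let $Y'\to\infty$. For (b) take $\Phi(v)=\rho(hv)e^{(-\omega+i\tau)v}$, $Y=1/(2h)$, $Y'=2e/h$. The integral equals $\int\rho(v)v^{-1}e^{-\omega v/h}e^{i\tau v/h}\,dv$. As $\omega/h\le1$, the function $\rho(v)v^{-1}e^{-\omega v/h}$ and its first two derivatives are bounded, so two integrations by parts give the bound $C\min(1,h^2/\tau^2)$.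
\end{proof}

\subsection{Separation and the Carleson condition}

Let $H^2(\mathbb{C}_{1/2})$ be the space of analytic $G$ on $\mathbb{C}_{1/2}$ with $\|G\|^2=\sup_{\sigma>1/2}\frac1{2\pi}\int|G(\sigma+it)|^2\,dt<\infty$. We recall two facts: $|G(s)|\le(2\sigma-1)^{-1/2}\|G\|$; and if $G(s_i)=0$, then $G$ divided by the Blaschke factor $(s-s_i)/(s+\bar s_i-1)$ lies in $H^2(\mathbb{C}_{1/2})$ and has the same norm. The link with Dirichlet series is the local embedding theorem \cite{HLS}: there is an absolute $C$ with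
\[
\int_\tau^{\tau+1}|g(\sigma+it)|^2\,dt\le C\|g\|_2^2\qquad(g\in\mathcal{H}^2,\ \sigma>\tfrac12,\ \tau\in\mathbb{R}).
\]
Put $D_{ij}=|s_i+\bar s_j-1|$. Then $D_{ij}^2=\frac14(w_i+w_j)^2+(t_i-t_j)^2$ and $|s_i-s_j|^2=\frac14(w_i-w_j)^2+(t_i-t_j)^2$, so
\begin{equation}\label{eq:pseudo}
1-\Big|\frac{s_i-s_j}{s_i+\bar s_j-1}\Big|^2=\frac{w_iw_j}{D_{ij}^2}.
\end{equation}

\begin{lemma}\label{lem:geometry}
Let $S$ be a bounded interpolating sequence.

\textup{(a)} There are $g_j^*\in\mathcal{H}^2$ with $g_j^*(s_i)=\delta_{ij}$ and $\|g_j^*\|_2\le Cw_j^{1/2}$.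

\textup{(b)} There is $\delta>0$ such that $\prod_{s_i\in S',\,i\ne j}\big|\frac{s_j-s_i}{s_j+\bar s_i-1}\big|\ge\delta$ for every finite $S'\subset S$ and every $j$.

\textup{(c)} For every bounded interval $I$, $\sum_{t_j\in I,\,w_j\le|I|}w_j\le C|I|$. In particular $\sum_jw_j<\infty$.

\textup{(d)} If $O\subset\mathbb{R}$ is open and $|O|<\infty$, then $\sum w_j\le C|O|$, the sum being over the $j$ with $(t_j-w_j,t_j+w_j)\subset O$.
\end{lemma}

\begin{proof}
(a) Apply Lemma~\ref{lem:open} with $p=2$ to the data $(\delta_{ij})_i$, whose norm is $w_j^{1/2}$.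

(b) Let $G_j(s)=g_j^*(s)/(s+\frac12)$. As $|s+\frac12|^2\ge1+t^2$, summing the local embedding over the intervals $[m,m+1]$ gives $\|G_j\|\le Cw_j^{1/2}$. Let $B$ be the product of the Blaschke factors of the points $s_i\in S'$, $i\ne j$. Then $\|G_j/B\|=\|G_j\|$, so $|G_j(s_j)/B(s_j)|\le w_j^{-1/2}\|G_j\|\le C$. Since $S$ is bounded, $|G_j(s_j)|=|s_j+\frac12|^{-1}\ge c$.

(c) By \eqref{eq:pseudo}, (b) and $1-x\le-\log x$, we have $\sum_{i\ne j}w_iw_j/D_{ij}^2\le2\log(1/\delta)$; the term $i=j$ equals $1$. So $\sum_iw_iw_j/D_{ij}^2\le C$ for every $j$. We may take $I$ half-open, since any interval is covered by two half-open ones of the same length. For a dyadic subinterval $J$ of $I$ call $\{t\in J,\ 2\sigma-1\le|J|\}$ its box and the part with $2\sigma-1>|J|/2$ its top half. A point with $t_j\in I$ and $2^{-l-1}|I|<w_j\le2^{-l}|I|$ lies in the top half of the box of the dyadic interval of generation $l$ that contains $t_j$. Let $I_m$ be the maximal dyadic subintervals whose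 top half meets $S$. They are disjoint, and their boxes contain all points in the sum. Fix $m$ and $s_j$ in the top half for $I_m$. For $s_i$ in the box of $I_m$ we have $D_{ij}^2\le2|I_m|^2$, and $w_j>|I_m|/2$, so
\[
\sum_{s_i\in\text{ box of }I_m}w_i\le\frac{2|I_m|^2}{w_j}\sum_i\frac{w_iw_j}{D_{ij}^2}\le C|I_m| .
\]
Sum over $m$. Since $S$ is bounded, a long enough $I$ captures all points, so $\sum w_j<\infty$.

(d) Each interval $(t_j-w_j,t_j+w_j)\subset O$ lies in one component $J$ of $O$, and then $t_j\in J$, $w_j\le|J|$. Apply (c) to each component.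
\end{proof}

\subsection{Bumps and the half-plane model}

Let $\lambda_j(t)=(1+|t-t_j|/w_j)^{-3/2}$, a bump of height $1$ and width $w_j$ at $t_j$. The Carleson condition makes these bumps behave as if they had disjoint supports.

\begin{lemma}\label{lem:bumps}
Let $S$ be a bounded interpolating sequence, $1<r<\infty$ and $x_j\ge0$. Then $\big\|\sum_jx_j\lambda_j\big\|_{L^r(\mathbb{R})}^r\le C_r\sum_jx_j^rw_j$.
\end{lemma}

\begin{proof}
Let $0\le\phi\in L^{r'}(\mathbb{R})$, let $\phi^*$ be its Hardy--Littlewood maximal function, and let $y_j=\inf_{|t-t_j|<w_j}\phi^*(t)$. If $|t_0-t_j|<w_j$, then $\lambda_j(t)\le2^{3/2}(1+|t-t_0|/w_j)^{-3/2}$. The right side is a symmetric decreasing function about $t_0$ with integral $Cw_j$, so $\int\lambda_j\phi\le Cw_j\phi^*(t_0)$, and hence $\int\lambda_j\phi\le Cw_jy_j$. The set $\{\phi^*>\xi\}$ is open, of finite measure, and contains $(t_j-w_j,t_j+w_j)$ when $y_j>\xi$. By Lemma~\ref{lem:geometry}(d) and the maximal theorem,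
\[
\sum_jw_jy_j^{r'}=\int_0^\infty r'\xi^{r'-1}\sum_{y_j>\xi}w_j\,d\xi\le C\|\phi^*\|_{r'}^{r'}\le C\|\phi\|_{r'}^{r'} .
\]
H\"older's inequality gives $\int\phi\sum x_j\lambda_j\le C\sum x_jy_jw_j\le C(\sum x_j^rw_j)^{1/r}\|\phi\|_{r'}$, and the lemma follows by duality.
\end{proof}

For a finite $S'\subset S$ and $s_j\in S'$ let $B_j$ be the Blaschke product over $S'\setminus\{s_j\}$ and
\begin{equation}\label{eq:R}
R_j(s)=\frac{B_j(s)}{B_j(s_j)}\Big(\frac{w_j}{s+\bar s_j-1}\Big)^6 .
\end{equation}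
Then $R_j(s_l)=\delta_{jl}$ on $S'$, and $R_j$ is rational, $O(|s|^{-6})$ at infinity, with poles only at points $1-\bar s_i$, to the left of the line $\sigma=1/2$. We write $R_j(t)$ for $R_j(\frac12+it)$. On the line $|B_j|=1$, and $1+x\le\sqrt5\,(\frac14+x^2)^{1/2}$ for $x=|t-t_j|/w_j$. With Lemma~\ref{lem:geometry}(b),
\begin{equation}\label{eq:Rbound}
|R_j(t)|\le C\lambda_j(t)^4=C(1+|t-t_j|/w_j)^{-6},\qquad C\text{ independent of }S'.
\end{equation}

\begin{remark}\label{rem:model}
The rational function $F=\sum_{S'}a_jR_j$ interpolates $a$ on $S'$, and by \eqref{eq:Rbound} and Lemma~\ref{lem:bumps}, $\int|F(\frac12+it)|^p\,dt\le C\sum|a_j|^pw_j$ for every $1<p<\infty$. In the half-plane, then, one formula serves all these exponents.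
\end{remark}

\section{One point, and the case $0<p\le1$}\label{sec:small}

\begin{lemma}\label{lem:onepoint}
Let $0<r<\infty$ and $s\in\mathbb{C}_{1/2}$. There is $V\in\mathcal{H}^r$ with $V(s)=1$ and $\|V\|_r^r\le2\sigma-1$.
\end{lemma}

\begin{proof}
By \eqref{eq:zetaw} there is $k$ with $\zeta_k(2\sigma)\ge1/(2\sigma-1)$. Let $V=K_{s,k}^{2/r}/\zeta_k(2\sigma)^{2/r}$. Then $V(s)=1$, and $\|V\|_r^r=\mathbb{E}|K_{s,k}|^2/\zeta_k(2\sigma)^2=1/\zeta_k(2\sigma)$ by \eqref{eq:kernelnorm}.
\end{proof}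

The function $V$ is cheap but does not vanish at the other points of $S$. The function $g_j^*$ vanishes there, but for $p<2$ the available bound $\|g_j^*\|_p\le Cw_j^{1/2}$ is larger than the target $w_j^{1/p}$. The product has both properties.

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(I)} for $0<p\le1$]
Define $r$ by $1/p=1/2+1/r$, and let $V_j\in\mathcal{H}^r$ be the function of Lemma~\ref{lem:onepoint} for $s_j$. Put $f_j=g_j^*V_j\in\mathcal{H}^p$. Then $f_j(s_i)=\delta_{ij}$ and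
\[
\|f_j\|_p\le\|g_j^*\|_2\|V_j\|_r\le Cw_j^{1/2+1/r}=Cw_j^{1/p}.
\]
For $p\le1$ the functional $\|\cdot\|_p^p$ is subadditive, and $\sum_j\|a_jf_j\|_p^p\le C\sum_j|a_j|^pw_j<\infty$. So $f=\sum_ja_jf_j$ converges in $\mathcal{H}^p$, and $f(s_i)=a_i$ by continuity of point evaluations.
\end{proof}

The bound on $\|f_j\|_p$ holds for all $p<2$; only the summation used $p\le1$. For $1<p<2$ the triangle inequality gives $\sum|a_j|w_j^{1/p}$, which for $n$ equal terms exceeds $\|a\|_{\ell^p_w}$ by the factor $n^{1-1/p}$. To remove this loss one needs cancellation between the $f_j$, and that is the subject of Sections~\ref{sec:construction}--\ref{sec:low}.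

\section{Failure for every $p>2$}\label{sec:failure}

\subsection{Duality}

\begin{lemma}\label{lem:duality}
Let $p>2$ and suppose that every $a\in\ell^p_w$ is interpolated on $S$ by a function in $\mathcal{H}^p$. Then for every $a\in\ell^p_w$ and every finitely supported $(c_j)$,
\[
\Big|\sum_ja_j\overline{c_j}\Big|\le C_*\|a\|_{\ell^p_w}\Big\|\sum_jc_jK_{s_j}\Big\|_{p'} .
\]
\end{lemma}

\begin{proof}
Take $f$ as in Lemma~\ref{lem:open}. Then $f\in\mathcal{H}^p\subset\mathcal{H}^2$, so $\sum a_j\overline{c_j}=\mathbb{E}f\,\overline{\sum c_jK_{s_j}}$. Apply H\"older's inequality.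
\end{proof}

We therefore want combinations of kernels with small $L^{p'}$ norm. Let $M_y=\sum_{n\le y}\chi(n)$. Harper's theorem \cite[Theorem~1]{Harper} states that, uniformly for $0\le\theta\le1$ and large $y$,
\[
\mathbb{E}|M_y|^{2\theta}\asymp\Big(\frac y{1+(1-\theta)\sqrt{\log\log y}}\Big)^\theta .
\]
Put $\eta_r(y)=\sup_{Y\ge y}Y^{-1/2}\|M_Y\|_r$. For $1\le r<2$ the theorem with $\theta=r/2$ gives $\eta_r(y)\to0$ as $y\to\infty$, and $\eta_r\le1$ because $\|M_Y\|_r^2\le\|M_Y\|_2^2\le Y$. For $r=2$ there is no gain, since $\|M_Y\|_2^2=Y$ for integers $Y$. This is where $p>2$ enters.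

\subsection{Test functions}

Place points at distance $\varepsilon$ from the line $\sigma=1/2$ with spacing $\varepsilon$, and combine their kernels with smooth coefficients. The $n$th coefficient of the combination is $n^{-1/2-\varepsilon}$ times a Riemann sum for a Fourier integral at frequency $\log n$. Without further modulation the mass sits at small $n$, where Harper's theorem gives nothing. Multiplying the coefficients by $e^{-it/\varepsilon}$ moves the mass to $\log n\approx1/\varepsilon$, which tends to infinity while the damping $n^{-\varepsilon}$ is still harmless.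

\begin{lemma}\label{lem:test}
Let $\psi\in C_c^\infty(\mathbb{R})$, $\tau\in\mathbb{R}$ and $1\le r<2$. For $0<\varepsilon\le\frac14$ let $t_j=\tau+\varepsilon j$, $j\in\mathbb{Z}$, and
\[
\varphi_\varepsilon=\varepsilon\sum_j\psi(t_j)\,e^{-it_j/\varepsilon}K_{1/2+\varepsilon+it_j}.
\]
Then $\|\varphi_\varepsilon\|_r\to0$ as $\varepsilon\to0$.
\end{lemma}

\begin{proof}
In this proof constants depend only on $\psi$. We have
\[
\varphi_\varepsilon=\sum_nb(n)\chi(n),\qquad b(y)=y^{-1/2-\varepsilon}\Psi(\log y-\tfrac1\varepsilon),\qquad\Psi(u)=\varepsilon\sum_j\psi(t_j)e^{iut_j}.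
\]
Let $\Theta=|\Psi|+|\Psi'|$.

\emph{Size of $\Theta$.} Since $e^{2\pi it_j/\varepsilon}=e^{2\pi i\tau/\varepsilon}$, the function $\Theta$ has period $2\pi/\varepsilon$. Poisson summation gives
\[
\Psi(u)=2\pi\sum_{m\in\mathbb{Z}}e^{-2\pi im\tau/\varepsilon}\,\hat\psi\Big(u+\frac{2\pi m}\varepsilon\Big),
\]
and, applied to $it\psi(t)$, the same formula for $\Psi'$ with $\hat\psi'$ in place of $\hat\psi$. We have $|\hat\psi(v)|+|\hat\psi'(v)|\le C(1+v^2)^{-1}$. If $|u|\le\pi/\varepsilon$ and $m\ne0$, then $|u+2\pi m/\varepsilon|\ge|m|\pi/\varepsilon$ and $(\pi/\varepsilon)^2\ge\frac12(1+u^2)$, so the $m$th term is at most $Cm^{-2}(1+u^2)^{-1}$. Hence $\Theta(u)\le C_0(1+u^2)^{-1}$ for $|u|\le\pi/\varepsilon$, with $C_0$ independent of $\varepsilon$.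

\emph{Reduction to $M_y$.} Partial summation gives $\sum_{n\le Y}b(n)\chi(n)=b(Y)M_Y-\int_1^Yb'(y)M_y\,dy$, and $\|b(Y)M_Y\|_2\le C_0Y^{-\varepsilon}\to0$. As $\frac12+\varepsilon\le1$, we have $|b'(y)|\le y^{-3/2-\varepsilon}\Theta(\log y-\frac1\varepsilon)$. Minkowski's inequality ($r\ge1$) and the substitution $y=e^v$ give
\[
\|\varphi_\varepsilon\|_r\le\int_0^\infty e^{-\varepsilon v}\,\eta_r(e^v)\,\Theta(v-\tfrac1\varepsilon)\,dv .
\]
For $0\le v\le\frac1{2\varepsilon}$ we have $\frac1{2\varepsilon}\le|v-\frac1\varepsilon|\le\frac1\varepsilon$, so $\Theta\le4C_0\varepsilon^2$, and this range contributes at most $2C_0\varepsilon$. For $v\ge\frac1{2\varepsilon}$ use $\eta_r(e^v)\le\eta_r(e^{1/(2\varepsilon)})$ and cover the range by the periods $|v-\frac{1+2\pi l}\varepsilon|\le\frac\pi\varepsilon$, $l=0,1,2,\dots$. On the $l$th period $\int\Theta\le\pi C_0$ and $e^{-\varepsilon v}\le e^{\pi-1-2\pi l}$. Therefore $\|\varphi_\varepsilon\|_r\le C\big(\varepsilon+\eta_r(e^{1/(2\varepsilon)})\big)\to0$.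
\end{proof}

\subsection{The sequence}

Lemma~\ref{lem:test} needs $\varepsilon\to0$ within a single sequence, so $S$ consists of infinitely many layers. To keep the Carleson condition the layers lie over disjoint intervals. Let $\tau_N=2^{-N}$, $L_N=2^{-N-1}$ and $I_N=[\tau_N,\tau_N+L_N]$; these intervals are disjoint. For numbers $0<\varepsilon_N\le L_N$ with $\varepsilon_{N+1}\le\varepsilon_N/2$ let
\[
S=\big\{s_{N,j}=\tfrac12+\varepsilon_N+i(\tau_N+\varepsilon_Nj):\ N\ge1,\ 0\le j\le L_N/\varepsilon_N\big\}.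
\]

\begin{lemma}\label{lem:layers}
For every such choice of $(\varepsilon_N)$, $S$ is a bounded interpolating sequence.
\end{lemma}

\begin{proof}
Call a sequence \emph{separated} if $\inf_{i\ne j}|(s_i-s_j)/(s_i+\bar s_j-1)|>0$, and say that it satisfies the \emph{Carleson condition} if $\sum w_j\le C|J|$ for every interval $J$, the sum being over the points with $t_j\in J$ and $\sigma_j-\frac12\le|J|$. By the theorems of Carleson and of Shapiro and Shields, a sequence with both properties is interpolating for $H^2(\mathbb{C}_{1/2})$: every $b\in\ell^2_w$ is interpolated by a function in that space. By Olsen and Seip \cite{OS}, a bounded sequence is interpolating for $\mathcal{H}^2$ if and only if it is interpolating for $H^2(\mathbb{C}_{1/2})$. So it suffices to check the two properties.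

Points of layer $N$ have weight $2\varepsilon_N$, and at most $|J\cap I_N|/\varepsilon_N+1$ of them lie over $J$. Hence the sum in the Carleson condition is at most $2\sum_N|J\cap I_N|+2\sum_{\varepsilon_N\le|J|}\varepsilon_N\le2|J|+4|J|$. For separation use \eqref{eq:pseudo}. Two points of one layer have $ww'/D^2\le4\varepsilon^2/(4\varepsilon^2+\varepsilon^2)=\frac45$. Points of different layers have $ww'/D^2\le4\varepsilon\varepsilon'/(\varepsilon+\varepsilon')^2\le\frac89$, because $4x/(1+x)^2$ increases on $[0,1]$ and $x=\varepsilon'/\varepsilon\le\frac12$.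
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(II)}]
Fix $0\le\psi\in C_c^\infty(0,1)$ with $\int\psi>0$, and let $\psi_N(t)=\psi((t-\tau_N)/L_N)$ and $r_N=2-\frac1N$. Let $\varphi_N$ be the function of Lemma~\ref{lem:test} for $\psi_N$, $\tau_N$, $\varepsilon_N$; since $\psi_N$ is supported in $I_N$, it is a combination of the kernels of layer $N$. Choose $\varepsilon_N$ inductively so small that the conditions above hold, that $\|\varphi_N\|_{r_N}\le L_N$, and that the Riemann sum satisfies $\varepsilon_N\sum_j\psi_N(\tau_N+\varepsilon_Nj)\ge\frac12L_N\int\psi$. This defines $S$ without reference to $p$.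

Let $p>2$ and suppose that every $a\in\ell^p_w$ is interpolated in $\mathcal{H}^p$. Let $a$ equal $e^{-it/\varepsilon_N}$ at each point $\frac12+\varepsilon_N+it$ of layer $N$, and $0$ on the other layers. Then $\|a\|_{\ell^p_w}^p\le2\varepsilon_N(L_N/\varepsilon_N+1)\le4L_N$. For large $N$ we have $r_N\ge p'$, and Lemma~\ref{lem:duality} applied to $\varphi_N$ gives
\[
\tfrac12L_N\!\int\psi\le\varepsilon_N\sum_j\psi_N(\tau_N+\varepsilon_Nj)\le C_*(4L_N)^{1/p}\|\varphi_N\|_{p'}\le C_*(4L_N)^{1/p}L_N .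
\]
This is false for large $N$, since $L_N\to0$.
\end{proof}

The modulation cannot be dropped: the unmodulated data, equal to $1$ on all of $S$, are interpolated by $f=1$.

\section{The case $1<p<2$: construction and reduction}\label{sec:construction}

From now on $1<p<2$, $\gamma=\frac2p-1\in(0,1)$, and $S$ is a bounded interpolating sequence. Note that $\gamma p=2-p$, and that $\gamma$ is the power of the kernel used in Section~\ref{sec:small}. We keep the shape $f_j=(\text{kernel})^\gamma\cdot(\mathcal{H}^2\text{ function})$, but make both factors explicit so that the interaction of different $f_j$ can be computed.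

Let $S'$ be a finite subset of $\{s_j\in S:w_j<e^{-1}\}$. Indices $j,j',l$ range over $S'$, and all constants $C,c$ are independent of $S'$. Since $w_j\le1$ we have $1+|t-t_j|\le1+|t-t_j|/w_j$, so \eqref{eq:Rbound} gives
\begin{equation}\label{eq:Rmoment}
|R_j(t)|(1+|t-t_j|)^3\le C\lambda_j(t)^4(1+|t-t_j|)^3\le C\lambda_j(t)^2,\qquad\int\lambda_j(t)^2\,dt=w_j .
\end{equation}

\subsection{The factor in $\mathcal{H}^2$}

Cauchy's formula, obtained by closing the contour to the right, reads $R_j(s)=\frac1{2\pi}\int R_j(t)(s-\frac12-it)^{-1}\,dt$ for $s\in\mathbb{C}_{1/2}$. By \eqref{eq:zetasplit} the Cauchy kernel is the singular part of $\zeta(s+\frac12-it)$, so replacing it by this function should produce a Dirichlet series close to $R_j$. Define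
\[
g_j=\sum_nn^{-1/2}\hat R_j(\log n)\chi(n).
\]
Shifting the contour in $\hat R_j(u)=\frac1{2\pi i}\int_{\sigma=1/2}R_j(s)e^{u(s-1/2)}\,ds$ slightly to the left gives $\hat R_j(u)=O(e^{-c'u})$ for $u\ge0$, where $c'>0$ and the implied constant depend on $S'$; we use this only qualitatively. It shows that $g_j\in\mathcal{H}^2$. For $s\in\mathbb{C}_{1/2}$, Fubini's theorem gives $g_j(s)=\frac1{2\pi}\int R_j(t)\zeta(s+\frac12-it)\,dt$. By \eqref{eq:zetasplit}, \eqref{eq:Rmoment} and the boundedness of the $t_l$,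
\begin{equation}\label{eq:gvalues}
|g_j(s_l)-\delta_{jl}|\le\frac1{2\pi}\int|R_j(t)|(2+|t-t_l|)\,dt\le Cw_j .
\end{equation}
Deleting the coefficients outside $\mathcal{A}_k$ and summing the absolutely convergent series under the integral sign gives
\begin{equation}\label{eq:Ekg}
\mathbb{E}_kg_j=\frac1{2\pi}\int R_j(t)K_{1/2+it,k}\,dt .
\end{equation}

\subsection{The kernel factor}

Let $m_j=\lfloor\log(1/w_j)\rfloor\ge1$, so that $w_j\le e^{-m_j}<ew_j$. We call $m_j$ the \emph{scale} of $s_j$. Put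
\[
u_j=w_jK_{s_j,m_j},\qquad U_j=w_j^\gamma K_{s_j,m_j}^\gamma .
\]
The truncation makes $U_j$ measurable with respect to $\mathcal{F}_{m_j}$, and it costs only a constant. Indeed $|u_j(s_l)|\le w_j\zeta_{m_j}(1)\le C$ by \eqref{eq:mertens}, while $e^{-x}\ge1-x$ and Mertens' estimates give
\[
\log\zeta_{m_j}(1+w_j)\ge\sum_{q\in\mathcal{P}_{m_j}}\frac{1-w_j\log q}q\ge m_j-C-w_j(e^{m_j}+C)\ge m_j-C .
\]
Thus $|U_j(s_l)|\le C$ and $U_j(s_j)\ge c$. Let $e_j=U_jg_j/U_j(s_j)\in\mathcal{H}^2\subset\mathcal{H}^p$. By \eqref{eq:gvalues} there is $C_1$, independent of $S'$, with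
\begin{equation}\label{eq:evalues}
e_j(s_l)=\delta_{jl}+\mathcal{E}_{lj},\qquad|\mathcal{E}_{lj}|\le C_1w_j .
\end{equation}

\begin{proposition}\label{prop:main}
For all complex numbers $a_j$, with $A=\sum_j|a_j|^pw_j$,
\[
\mathbb{E}\Big|\sum_ja_jU_jg_j\Big|^p\le CA .
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(I)} for $1<p<2$, given Proposition~\ref{prop:main}]
Since $U_j(s_j)\ge c$, the proposition gives $\|\sum_jb_je_j\|_p\le C\|b\|_{\ell^p_w}$. The $e_j$ interpolate only up to the error $\mathcal{E}$, which is small when the total weight of $S'$ is small: by \eqref{eq:evalues} and H\"older's inequality $|(\mathcal{E}b)_l|\le C_1\sum_jw_j|b_j|\le C_1(\sum_{S'}w_j)^{1/p'}\|b\|_{\ell^p_w}$, so $\|\mathcal{E}b\|_{\ell^p_w}\le C_1(\sum_{S'}w_j)\|b\|_{\ell^p_w}$. As $\sum_Sw_j<\infty$, there is $0<\eta\le e^{-1}$ with $C_1\sum_{w_j<\eta}w_j\le\frac12$. Let $S_\eta=\{s_j\in S:w_j<\eta\}$. For finite $S'\subset S_\eta$ the operator $I+\mathcal{E}$ on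 $\ell^p_w(S')$ has an inverse of norm at most $2$, and $\sum_jb_je_j$ with $b=(I+\mathcal{E})^{-1}a$ interpolates $a$ on $S'$ with norm at most $C\|a\|_{\ell^p_w}$.

Let $a\in\ell^p_w$ and exhaust $S_\eta$ by finite sets. The space $\mathcal{H}^p$ is a closed subspace of the reflexive space $L^p(\mathbb{T}^\infty)$, so the interpolating functions have a weakly convergent subsequence. Point evaluations are bounded functionals, so the limit $f_0$ interpolates $a$ on $S_\eta$. The set $S\setminus S_\eta$ is finite because $\sum w_j<\infty$, and $f=f_0+\sum_{w_i\ge\eta}(a_i-f_0(s_i))g_i^*$ interpolates $a$ on $S$.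
\end{proof}

\subsection{Splitting at the scale of each point}

To prove the proposition we discard the $j$ with $a_j=0$, put $c_j=a_jU_j$, and write $\sum_jc_jg_j=f^>+f^\le$ with
\[
f^>=\sum_jc_j(g_j-\mathbb{E}_{m_j}g_j),\qquad f^\le=\sum_jc_j\,\mathbb{E}_{m_j}g_j .
\]
In $f^>$ the coefficient $c_j$ depends on the primes in $\mathcal{P}_{m_j}$ and multiplies a function with $\mathbb{E}_{m_j}$-mean zero, so it acts as a known constant. In $f^\le$ both factors depend on the same primes, and another argument is needed. We prove $\mathbb{E}|f^>|^p\le CA$ in Sections~\ref{sec:martingale}--\ref{sec:cov} and $\mathbb{E}|f^\le|^p\le CA$ in Section~\ref{sec:low}. Together these give Proposition~\ref{prop:main}.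

\section{A weighted martingale inequality}\label{sec:martingale}

\subsection{One scale}

For $g,g'\in L^2$ let $\operatorname{Cov}_k(g,g')=\mathbb{E}_k\big[(g-\mathbb{E}_kg)\overline{(g'-\mathbb{E}_kg')}\big]$. For $k\ge-1$ define
\[
W_k=\max_{m_j\le k}|a_j|^p|u_j|^2,\qquad x_j=|a_j|^{p/2},
\]
with $W_k=0$ if no $m_j\le k$. The variable $W_k$ is nondecreasing in $k$ and depends only on the primes in $\mathcal{P}_k$. Since $\frac p2+\frac{p\gamma}2=1$ we have $|c_j|=x_j(|a_j|^p|u_j|^2)^{\gamma/2}$, and $\mathbb{E}|u_j|^2\le Cw_j^2e^{m_j}\le Cw_j$ by \eqref{eq:mertens}. Bounding the maximum by the sum,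
\begin{equation}\label{eq:W}
|c_j|\le x_jW_k^{\gamma/2}\quad(m_j\le k),\qquad\mathbb{E}\sup_kW_k\le\sum_j|a_j|^p\,\mathbb{E}|u_j|^2\le CA .
\end{equation}
So one random variable with expectation $O(A)$ dominates all kernel factors at once, and what remains are the deterministic numbers $x_j$ with $\sum x_j^2w_j=A$.

Suppose that all points have the same scale $m$. By Jensen's inequality for $\mathbb{E}_m$ (as $p/2<1$), by \eqref{eq:W}, and by H\"older's inequality with exponents $\frac2{2-p}$ and $\frac2p$,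
\begin{align*}
\mathbb{E}|f^>|^p&\le\mathbb{E}\big(\mathbb{E}_m|f^>|^2\big)^{p/2}\le\mathbb{E}\,W_m^{1-p/2}\Big(\sum_{j,j'}x_jx_{j'}|\operatorname{Cov}_m(g_j,g_{j'})|\Big)^{p/2}\\
&\le(CA)^{1-p/2}\Big(\sum_{j,j'}x_jx_{j'}\,\mathbb{E}|\operatorname{Cov}_m(g_j,g_{j'})|\Big)^{p/2}.
\end{align*}
The $L^p$ problem has become an $L^2$ problem: the last double sum should be at most $C\sum x_j^2w_j$. This is the factorization of Section~\ref{sec:small}, now for all points together. With many scales there is no single $\sigma$-algebra to condition on, and the following lemma takes the place of Jensen's inequality.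

\subsection{Many scales}

\begin{lemma}\label{lem:weight}
Let $f\in L^2(\mathbb{T}^\infty)$, $\Delta_{-1}=\mathbb{E}_0f$, and $\Delta_k=\mathbb{E}_{k+1}f-\mathbb{E}_kf$ for $k\ge0$. Let $0\le V_{-1}\le V_0\le V_1\le\cdots$ be finite random variables such that $V_k$ is $\mathcal{F}_{\max(k,0)}$-measurable and $\Delta_k=0$ almost surely on $\{V_k=0\}$. Then
\[
\mathbb{E}|f|^p\le4^p\Big(\mathbb{E}\sup_kV_k\Big)^{1-p/2}\Big(\sum_{k\ge-1}\mathbb{E}\,V_k^{-\gamma}|\Delta_k|^2\Big)^{p/2},
\]
where $V_k^{-\gamma}|\Delta_k|^2$ is read as $0$ on $\{V_k=0\}$.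
\end{lemma}

\begin{proof}
Assume that the right side is finite. Let $G_n=\sum_{k=-1}^{n-1}V_k^{-\gamma/2}\Delta_k$ for $n\ge0$ and $G_{-1}=0$. Then $(G_n)_{n\ge0}$ is an $L^2$ martingale, and $\mathbb{E}|G_N|^2=\sum_{k<N}\mathbb{E}V_k^{-\gamma}|\Delta_k|^2$ by orthogonality of increments. Abel summation gives
\[
\mathbb{E}_Nf=\sum_{k=-1}^{N-1}V_k^{\gamma/2}(G_{k+1}-G_k)=V_{N-1}^{\gamma/2}G_N-\sum_{k=0}^{N-1}\big(V_k^{\gamma/2}-V_{k-1}^{\gamma/2}\big)G_k ,
\]
and since $V_k$ is nondecreasing, $|\mathbb{E}_Nf|\le2V_{N-1}^{\gamma/2}\max_{n\le N}|G_n|$. Raise this to the power $p$, use $\gamma p/2=1-p/2$, H\"older's inequality with exponents $\frac2{2-p},\frac2p$, and Doob's inequality $\mathbb{E}\max_{n\le N}|G_n|^2\le4\mathbb{E}|G_N|^2$. Finally let $N\to\infty$; $\mathbb{E}_Nf\to f$ in $L^2$, hence in $L^p$.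
\end{proof}

For $f^>$ we take $V_k=W_k$. For $f^\le$ we use a weight built from $f$ itself.

\begin{lemma}\label{lem:square}
With the notation of Lemma~\ref{lem:weight},
\[
\mathbb{E}|f|^p\le C\,\mathbb{E}|\mathbb{E}_0f|^p+C\sum_{k\ge0}\mathbb{E}\big(\mathbb{E}_k|\Delta_k|^2\big)^{p/2}.
\]
\end{lemma}

\begin{proof}
Let $v_{-2}=0$, $v_k=|\mathbb{E}_0f|^2+\sum_{0\le i\le k}\mathbb{E}_i|\Delta_i|^2$ for $k\ge-1$, $v_\infty=\sup v_k$, and $V_k=v_k^{p/2}$. The hypotheses of Lemma~\ref{lem:weight} hold, and $V_k^{-\gamma}=v_k^{p/2-1}$. Since $x^{p/2-1}$ is decreasing,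
\[
\sum_{k\ge-1}\mathbb{E}V_k^{-\gamma}|\Delta_k|^2=\mathbb{E}\sum_{k\ge-1}v_k^{p/2-1}(v_k-v_{k-1})\le\mathbb{E}\int_0^{v_\infty}x^{p/2-1}\,dx=\frac2p\,\mathbb{E}v_\infty^{p/2}.
\]
Hence $\mathbb{E}|f|^p\le C\,\mathbb{E}v_\infty^{p/2}$, and $x\mapsto x^{p/2}$ is subadditive.
\end{proof}

\section{The high part}\label{sec:high}

The $L^2$ input is the following estimate, proved in Section~\ref{sec:cov}. It says that, on average, $g_j$ and $g_{j'}$ interact no more than the bumps $\lambda_j$ and $\lambda_{j'}$.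

\begin{lemma}\label{lem:cov}
If $m_j\le m_{j'}=k$, then $\mathbb{E}|\operatorname{Cov}_k(g_j,g_{j'})|\le C\int\lambda_j\lambda_{j'}\,dt+Cw_jw_{j'}$.
\end{lemma}

Let $\Delta_k$ be the martingale differences of $f^>$. The $j$th term of $f^>$ has $\mathbb{E}_{m_j}$-mean zero, so it does not contribute to $\mathbb{E}_kf^>$ for $k\le m_j$, and $c_j$ is $\mathcal{F}_k$-measurable for $k\ge m_j$. Hence $\Delta_{-1}=0$ and
\[
\Delta_k=\sum_{m_j\le k}c_j(\mathbb{E}_{k+1}g_j-\mathbb{E}_kg_j)\qquad(k\ge0).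
\]
Let $k_0=\min m_j$. For $k<k_0$ we have $\Delta_k=0$, and for $k\ge k_0$ the weight $W_k$ is bounded below by a positive number, because finite Euler products are bounded away from zero; in particular all expectations below are finite. By Lemma~\ref{lem:weight} and \eqref{eq:W} it suffices to prove
\begin{equation}\label{eq:highgoal}
\sum_{k\ge k_0}\mathbb{E}\,W_k^{-\gamma}|\Delta_k|^2\le CA .
\end{equation}
A pair $j,j'$ appears in $|\Delta_k|^2$ for every $k\ge\max(m_j,m_{j'})$, each time with a different random weight, so these contributions cannot be added up to one covariance. Monotonicity of $W_k$ allows us to telescope so that each pair is charged once, at the scale of its later member. Let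
\[
O_k=\sum_{m_j<k}c_j(g_j-\mathbb{E}_kg_j),\qquad N_k=\sum_{m_j=k}c_j(g_j-\mathbb{E}_kg_j),\qquad T_k=O_k+N_k
\]
be the tails of the old terms, of the new terms, and of both. Then $T_k=\Delta_k+O_{k+1}$. Here $W_k$ and $\Delta_k$ are $\mathcal{F}_{k+1}$-measurable and $\mathbb{E}_{k+1}O_{k+1}=0$, so the cross term vanishes and
\[
\mathbb{E}W_k^{-\gamma}|\Delta_k|^2=\mathbb{E}W_k^{-\gamma}|T_k|^2-\mathbb{E}W_k^{-\gamma}|O_{k+1}|^2\le\mathbb{E}W_k^{-\gamma}|T_k|^2-\mathbb{E}W_{k+1}^{-\gamma}|O_{k+1}|^2 .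
\]
Sum over $k_0\le k<N$, use $O_{k_0}=0$, and drop the last negative term. Since $|T_k|^2-|O_k|^2=2\operatorname{Re}T_k\overline{N_k}-|N_k|^2$,
\[
\sum_{k=k_0}^{N-1}\mathbb{E}W_k^{-\gamma}|\Delta_k|^2\le\sum_{k=k_0}^{N-1}\mathbb{E}W_k^{-\gamma}\big(|T_k|^2-|O_k|^2\big)\le2\sum_{k\ge k_0}\mathbb{E}W_k^{-\gamma}\big|\mathbb{E}_kT_k\overline{N_k}\big| .
\]
Now $\mathbb{E}_kT_k\overline{N_k}=\sum_{m_j\le k,\,m_{j'}=k}c_j\overline{c_{j'}}\operatorname{Cov}_k(g_j,g_{j'})$, and $W_k^{-\gamma}|c_jc_{j'}|\le x_jx_{j'}$ by \eqref{eq:W}. By Lemma~\ref{lem:cov}, Lemma~\ref{lem:bumps} with $r=2$, and the Cauchy--Schwarz inequality, the left side of \eqref{eq:highgoal} is at most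
\[
C\Big\|\sum_jx_j\lambda_j\Big\|_{L^2(\mathbb{R})}^2+C\Big(\sum_jx_jw_j\Big)^2\le C\sum_jx_j^2w_j+C\Big(\sum_Sw_j\Big)\sum_jx_j^2w_j\le CA .
\]
This proves $\mathbb{E}|f^>|^p\le CA$.

\section{The covariance estimate}\label{sec:cov}

We prove Lemma~\ref{lem:cov}. Put $h=e^{-k}\le e^{-1}$, $y=\exp(e^k)$ and $K_t=K_{1/2+it,k}$. The primes in $\mathcal{P}_k$ are those below $y$. The hypothesis $m_j\le m_{j'}=k$ gives
\begin{equation}\label{eq:hw}
h\le ew_j,\qquad h\le ew_{j'} :
\end{equation}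
both bumps are essentially constant at scale $h$.

\subsection{A formula for the covariance}

Factoring $n=ab$, we have $g_j-\mathbb{E}_kg_j=\sum_{b\in\mathcal{B}_k}b^{-1/2}\Phi_j(\log b)\chi(b)$ with
\[
\Phi_j(u)=\sum_{a\in\mathcal{A}_k}a^{-1/2}\hat R_j(u+\log a)\chi(a)=\frac1{2\pi}\int R_j(t)K_te^{iut}\,dt .
\]
As $\sum_{\mathcal{A}_k}a^{-1/2}<\infty$, we have $\Phi_j(u)=O(e^{-c'u})$ uniformly on $\mathbb{T}^\infty$, for fixed $S'$ and $k$. By \eqref{eq:condorth} and dominated convergence,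
\[
\operatorname{Cov}_k(g_j,g_{j'})=\lim_{\epsilon\to0+}\sum_{b\in\mathcal{B}_k}b^{-1-\epsilon}\Phi_j(\log b)\overline{\Phi_{j'}(\log b)} .
\]
By Fatou's lemma it suffices to bound the expectation of the modulus of the sum uniformly in $0<\epsilon\le1$. Let $I_\nu=[\nu h,(\nu+1)h)$, $\nu\in\mathbb{Z}$, and let $\Phi_j^\nu$ be defined as $\Phi_j$ with the integral restricted to $I_\nu$. The sum equals $\sum_{\nu,\nu'}Q(\nu,\nu')$ with
\begin{align*}
Q(\nu,\nu')&=\sum_{b\in\mathcal{B}_k}b^{-1-\epsilon}\Phi_j^\nu(\log b)\overline{\Phi_{j'}^{\nu'}(\log b)}\\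
&=\frac1{4\pi^2}\int_{I_\nu}\!\int_{I_{\nu'}}R_j(t)\overline{R_{j'}(t')}K_t\overline{K_{t'}}\,Z(t-t')\,dt'\,dt,\qquad Z(\tau)=\sum_{b\in\mathcal{B}_k}b^{-1-\epsilon+i\tau};
\end{align*}
everything converges absolutely because $\epsilon>0$ and $\int|R_jK_t|\,dt<\infty$. The trivial bound $|Z(\tau)|\le Z(0)$ blows up as $\epsilon\to0$, so near the diagonal we use the first expression and an $L^2$ inequality. Away from the diagonal we bound $Z$ pointwise. In both regimes the sparseness of $\mathcal{B}_k$ yields a factor $h$, which cancels $\mathbb{E}|K_t|^2\le C/h$.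

\subsection{Near the diagonal: $|\nu-\nu'|\le1$}

If $F\in L^2(\mathbb{R})$ is supported in an interval of length at most $1$, then
\begin{equation}\label{eq:sieve}
\sum_{b\in\mathcal{B}_k}b^{-1}|\hat F(\log b)|^2\le Ch\|F\|_{L^2(\mathbb{R})}^2 .
\end{equation}
To see this, translate $F$ so that its support lies in $[-1,1]$; this does not change $|\hat F|$. The standard sieve bound says that the number of integers up to $x$ without prime factors below $y$ is at most $Cx/\log y$ for $x\ge y\ge2$. Since every $b\in\mathcal{B}_k$ is at least $y$, the sum of $1/b$ over $b\in\mathcal{B}_k$ with $v\le\log b<v+1$ is empty or at most $e^{-v}Ce^{v+1}/\log y\le Ch$. Also $\sup_{[v,v+1]}|\hat F|^2\le\int_v^{v+1}(|\hat F|^2+2|\hat F\hat F'|)\le2\int_v^{v+1}(|\hat F|^2+|\hat F'|^2)$. Sum over integers $v\ge0$ and apply Plancherel's theorem to $F$ and $itF(t)$.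

By the Cauchy--Schwarz inequality, first in $b$ and then in $\mathbb{E}$, by \eqref{eq:sieve}, \eqref{eq:mertens} and \eqref{eq:Rbound},
\[
\mathbb{E}|Q(\nu,\nu')|\le Ch\Big(\int_{I_\nu}\frac{|R_j|^2}h\,dt\Big)^{1/2}\Big(\int_{I_{\nu'}}\frac{|R_{j'}|^2}h\,dt\Big)^{1/2}\le Ch\sup_{I_\nu}\lambda_j^4\,\sup_{I_{\nu'}}\lambda_{j'}^4 .
\]
By \eqref{eq:hw}, the functions $1+|t-t_j|/w_j$ and $1+|t-t_{j'}|/w_{j'}$ change by a factor at most $1+2e$ over a distance $2h$. So the last expression is at most $C\int_{I_\nu}\lambda_j^4\lambda_{j'}^4\,dt$, and these terms total at most $C\int\lambda_j\lambda_{j'}\,dt$.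

\subsection{Away from the diagonal: $|\nu-\nu'|\ge2$}

Here $\tau=t-t'$ satisfies $|\tau|\ge h$. We need two bounds. The first is
\begin{equation}\label{eq:Z}
|Z(\tau)|\le Ch\big(|\tau|^{-1}+\tau^2\big)\qquad(|\tau|\ge h).
\end{equation}
We have $1+Z(\tau)=\exp L$ with $L=\sum_{q\ge y}q^{-1-\epsilon+i\tau}+O(1/y)$, and $1/y\le Ch^4$. Lemma~\ref{lem:primes}(a) with $Y=1/h$, $Y'=\infty$ gives $|L|\le Ch/|\tau|+C(1+|\tau|)h^4$. If $h\le|\tau|\le h^{-3}$, then $|L|\le C$, so $|Z|\le C|L|$, and \eqref{eq:Z} follows because $1+|\tau|\le2(|\tau|^{-1}+\tau^2)$. If $|\tau|>h^{-3}$, then $|\tau|>1$, so $|\zeta(1+\epsilon-i\tau)|\le4|\tau|$ by \eqref{eq:zetasplit}, and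
\[
|1+Z(\tau)|=\Big|\frac{\zeta(1+\epsilon-i\tau)}{\zeta_k(1+\epsilon-i\tau)}\Big|\le4|\tau|\prod_{q<y}\Big(1+\frac1q\Big)\le\frac{C|\tau|}h .
\]
Hence $|Z|\le C|\tau|/h=Ch|\tau|h^{-2}\le Ch|\tau|^{5/3}\le Ch\tau^2$.

Combined with $\mathbb{E}|K_tK_{t'}|\le C/h$, the bound \eqref{eq:Z} gives the kernel $|\tau|^{-1}$ for $h\le|\tau|\le1$, whose integral is of order $\log(1/h)$. The missing decay comes from the decorrelation of $K_t$ and $K_{t'}$:
\begin{equation}\label{eq:KK}
\mathbb{E}|K_tK_{t'}|\le Ch^{-1/2}|\tau|^{-1/2}\qquad(h\le|\tau|\le1).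
\end{equation}
Write $|K_tK_{t'}|=|K_t^{1/2}K_{t'}^{1/2}|^2$ and expand each Euler factor in powers of $\chi(q)$. The coefficient of $\chi(q)$ is $\frac12q^{-1/2}(q^{it}+q^{it'})$, and that of $\chi(q)^m$ is at most $d_1(q^m)q^{-m/2}=q^{-m/2}$ in modulus. By independence, orthogonality and Mertens' estimate,
\[
\mathbb{E}|K_tK_{t'}|=\prod_{q\in\mathcal{P}_k}\Big(1+\frac{1+\cos(\tau\log q)}{2q}+O(q^{-2})\Big)\le Ch^{-1/2}\exp\Big(\frac12\sum_{q\in\mathcal{P}_k}\frac{\cos(\tau\log q)}q\Big).
\]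
The primes with $\log q<1/|\tau|$ contribute at most $\log(1/|\tau|)+C$ to the last sum. The others contribute $O(1)$, by Lemma~\ref{lem:primes}(a) with $\epsilon=0$, $Y=1/|\tau|\in[1,e^k]$, $Y'=e^k$. This proves \eqref{eq:KK}.

By \eqref{eq:Z}, \eqref{eq:KK} and \eqref{eq:Rbound}, the terms with $|\nu-\nu'|\ge2$ total in expectation at most
\[
C\iint_{h\le|t-t'|\le1}\lambda_j(t)^4\lambda_{j'}(t')^4\frac{h^{1/2}}{|t-t'|^{3/2}}\,dt'\,dt+C\iint_{|t-t'|\ge1}\lambda_j(t)^4\lambda_{j'}(t')^4|t-t'|^2\,dt'\,dt .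
\]
As the $t_j$ are bounded, $|t-t'|\le C(1+|t-t_j|)(1+|t'-t_{j'}|)$, so the second integral is at most $Cw_jw_{j'}$ by \eqref{eq:Rmoment}. For the first, let $J(t)=\int_{|t-t'|\ge h}h^{1/2}|t-t'|^{-3/2}\lambda_{j'}(t')^4\,dt'$ and $d=|t-t_{j'}|$. We claim that $J(t)\le C\lambda_{j'}(t)$. Note that $\int_{|x|\ge h}h^{1/2}|x|^{-3/2}\,dx=4$. If $d\le2w_{j'}$, then $J(t)\le4$ and $\lambda_{j'}(t)\ge3^{-3/2}$. If $d>2w_{j'}$, the range $|t'-t_{j'}|\le d/2$ has $|t-t'|\ge d/2$ and contributes at most $Ch^{1/2}d^{-3/2}w_{j'}\le C(w_{j'}/d)^{3/2}$ by \eqref{eq:hw}; in the remaining range $\lambda_{j'}^4\le(2w_{j'}/d)^6$, which contributes at most $C(w_{j'}/d)^6$. Both are at most $C\lambda_{j'}(t)$. So the first integral is at most $C\int\lambda_j^4\lambda_{j'}\le C\int\lambda_j\lambda_{j'}$. This completes the proof of Lemma~\ref{lem:cov}. The decay $|\tau|^{-3/2}$ is the reason for the exponent in $\lambda_j$.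

\section{The low part}\label{sec:low}

In $f^\le$ the point $s_j$ contributes to the martingale differences $\Delta_k$ with $k<m_j$, where $c_j$ is not yet measurable and the weight $W_k$ does not control it. In exchange there is a gain. By \eqref{eq:Ekg}, \eqref{eq:Rmoment} and \eqref{eq:mertens}, $\|\mathbb{E}_kg_j\|_2\le Cw_je^{k/2}=Cw_j^{1/2}(w_je^k)^{1/2}$, and $w_je^k$ decays geometrically in $m_j-k$. We can therefore afford to estimate each $k$ separately through Lemma~\ref{lem:square}. For a fixed $k$ the primes involved cannot resolve heights $t$ closer than $h=e^{-k}$, so we group the points into intervals of length $h$, add absolute values inside an interval, and use cancellation between different intervals.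

\subsection{The conditional variance}

Let $X_{j,t,k}=K_{s_j,k}^\gamma K_{1/2+it,k}$, and let $\xi_{j,t}$ be the multiplicative function with
\[
\sum_{m\ge0}\xi_{j,t}(q^m)z^m=(1-q^{-\bar s_j}z)^{-\gamma}(1-q^{-1/2+it}z)^{-1},
\]
so that $X_{j,t,k}=\sum_{a\in\mathcal{A}_k}\xi_{j,t}(a)\chi(a)$. We have $\xi_{j,t}(q)=\gamma q^{-\bar s_j}+q^{-1/2+it}$ and, as $1+\gamma<2$, $|\xi_{j,t}(q^m)|\le d_{1+\gamma}(q^m)q^{-m/2}\le(m+1)q^{-m/2}$. By \eqref{eq:Ekg}, $U_j\mathbb{E}_{m_j}g_j=\frac{w_j^\gamma}{2\pi}\int R_j(t)X_{j,t,m_j}\,dt$. Applying $\mathbb{E}_k$ replaces $X_{j,t,m_j}$ by $X_{j,t,k}$ if $k\le m_j$ and changes nothing if $k\ge m_j$.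

The initial term is harmless: $\mathcal{P}_0=\{2\}$, so $|X_{j,t,0}|\le C$ and $|\mathbb{E}_0f^\le|\le C\sum|a_j|w_j\le CA^{1/p}(\sum_Sw_j)^{1/p'}$.

Fix $k\ge0$ and $h=e^{-k}$. Let $\Delta_k=\mathbb{E}_{k+1}f^\le-\mathbb{E}_kf^\le$ and $\mathcal{C}_k=\mathcal{A}_{k+1}\cap\mathcal{B}_k$, the integers $n>1$ all of whose primes satisfy $e^k\le\log q<e^{k+1}$. Only the $j$ with $m_j>k$ contribute, and they have $w_j<h$. By multiplicativity $X_{j,t,k+1}-X_{j,t,k}=X_{j,t,k}\sum_{n\in\mathcal{C}_k}\xi_{j,t}(n)\chi(n)$. With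
\[
Y_j(t)=\frac1{2\pi}a_jw_j^\gamma R_j(t)X_{j,t,k},\qquad y_n=\sum_{m_j>k}\int Y_j(t)\xi_{j,t}(n)\,dt ,
\]
formula \eqref{eq:condorth} gives $\mathbb{E}_k|\Delta_k|^2=\sum_{n\in\mathcal{C}_k}|y_n|^2$. Expanding the square now would lead to prime sums with sharp cutoffs, for which Lemma~\ref{lem:primes}(a) gives only the decay $h/|\tau|$, not summable over intervals of length $h$. Since the terms are nonnegative, we may smooth first. Fix a smooth $\rho:\mathbb{R}\to[0,1]$ supported in $[\frac12,2e]$ and equal to $1$ on $[1,e]$, and let $\rho_k$ be the completely multiplicative function with $\rho_k(q)=\rho(h\log q)$. Then $\rho_k\ge0$, and $\rho_k=1$ on $\mathcal{C}_k$, so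
\begin{equation}\label{eq:lowvar}
\mathbb{E}_k|\Delta_k|^2\le\sum_{n>1}\rho_k(n)|y_n|^2\le\sum_{m_j,m_{j'}>k}\iint|Y_j(t)||Y_{j'}(t')||\Gamma|\,dt\,dt',
\end{equation}
where $\Gamma=\sum_{n>1}\rho_k(n)\xi_{j,t}(n)\overline{\xi_{j',t'}(n)}$. The series converges absolutely and uniformly in $t,t'$, as only finitely many primes occur and $\sum_m(m+1)^2q^{-m}<\infty$.

\begin{lemma}\label{lem:Gamma}
If $m_j,m_{j'}>k$, then
\[
|\Gamma|\le C(1+|t-t_j|)^3(1+|t'-t_{j'}|)^3\sum_{y\in\{t_j,t\}}\ \sum_{y'\in\{t_{j'},t'\}}\Big(1+\frac{|y-y'|}h\Big)^{-2}.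
\]
\end{lemma}

\begin{proof}
Let $\kappa(\tau)=(1+|\tau|/h)^{-2}(1+|\tau|)^3$. Since $1+|\tau|/h\le(1+|\tau|)/h$, we have $\kappa(\tau)\ge h^2(1+|\tau|)$. As the $t_j$ are bounded, $1+|y-y'|\le C(1+|t-t_j|)(1+|t'-t_{j'}|)$ in all four cases. So it suffices to show $|\Gamma|\le C\sum_{y,y'}\kappa(y-y')$.

We have $1+\Gamma=\prod_q(1+\epsilon_q)$ over the primes with $\frac12e^k\le\log q\le2e^{k+1}$, where $\epsilon_q=\rho_k(q)\xi_{j,t}(q)\overline{\xi_{j',t'}(q)}+O(q^{-2})=O(1/q)$. Choose an absolute $k_1$ such that $|\epsilon_q|\le\frac12$ for all these primes when $k\ge k_1$. If $k<k_1$, then $|\Gamma|\le C$ and $\kappa\ge e^{-2k_1}$, and we are done. Let $k\ge k_1$. Then $1+\Gamma=\exp\big(\Sigma+O(e^{-e^k/2})\big)$ with $\Sigma=\sum_q\rho_k(q)\xi_{j,t}(q)\overline{\xi_{j',t'}(q)}$. By Mertens' estimate $|\Sigma|\le4\sum1/q\le C$ over this range of primes, so $|\Gamma|\le C|\Sigma|+Ch^2$. Multiplying out,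
\[
\xi_{j,t}(q)\overline{\xi_{j',t'}(q)}=\gamma^2q^{-1-\frac{w_j+w_{j'}}2+i(t_j-t_{j'})}+\gamma q^{-1-\frac{w_j}2+i(t_j-t')}+\gamma q^{-1-\frac{w_{j'}}2+i(t-t_{j'})}+q^{-1+i(t-t')} .
\]
Each term has the form $q^{-1-\omega+i(y-y')}$ with $0\le\omega\le h$ and a coefficient at most $1$. By Lemma~\ref{lem:primes}(b) the corresponding sum is at most $C\kappa(y-y')$.
\end{proof}

\subsection{Summation over intervals and scales}

Let $\tilde Y_j(t)=|Y_j(t)|(1+|t-t_j|)^3$ and let $\mu$ be the random measure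
\[
\mu=\sum_{m_j>k}\Big(\tilde Y_j(t)\,dt+\Big(\int\tilde Y_j\Big)\delta_{t_j}\Big).
\]
By \eqref{eq:lowvar} and Lemma~\ref{lem:Gamma}, $\mathbb{E}_k|\Delta_k|^2\le C\iint(1+|y-y'|/h)^{-2}\,d\mu(y)\,d\mu(y')$; the four products of the two parts of $\mu$ are the four choices of $y,y'$. Let $I_\nu=[\nu h,(\nu+1)h)$. For $y\in I_\nu$, $y'\in I_{\nu'}$ we have $1+|y-y'|/h\ge\frac12(1+|\nu-\nu'|)$. Using $2\mu(I_\nu)\mu(I_{\nu'})\le\mu(I_\nu)^2+\mu(I_{\nu'})^2$ and then subadditivity of $x^{p/2}$,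
\[
\mathbb{E}_k|\Delta_k|^2\le C\sum_\nu\mu(I_\nu)^2,\qquad\mathbb{E}\big(\mathbb{E}_k|\Delta_k|^2\big)^{p/2}\le C\sum_\nu\|\mu(I_\nu)\|_p^p .
\]
H\"older's inequality with exponents $\frac2{2-p},\frac2p$, the identity $\gamma p=2-p$ and \eqref{eq:mertens} give
\[
\mathbb{E}|X_{j,t,k}|^p\le\big(\mathbb{E}|K_{s_j,k}|^2\big)^{1-p/2}\big(\mathbb{E}|K_{1/2+it,k}|^2\big)^{p/2}\le C/h ,
\]
so $\|\tilde Y_j(t)\|_p\le Ch^{-1/p}|a_j|w_j^\gamma\lambda_j(t)^2$ by \eqref{eq:Rmoment}. Let $t_j\in I_{\nu'}$ and $d=|\nu-\nu'|$. Then $\int_{I_\nu}\lambda_j^2\le Cw_j(1+d)^{-2}$: always $\int\lambda_j^2=w_j$, and for $d\ge2$ the integral is at most $\int_{(d-1)h}^\infty(w_j/x)^3\,dx\le w_j(d-1)^{-2}$, because $w_j<h$. Minkowski's inequality ($p>1$) yields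
\[
\|\mu(I_\nu)\|_p\le Ch^{-1/p}\sum_{\nu'}(1+|\nu-\nu'|)^{-2}\Lambda_{\nu'},\qquad\Lambda_{\nu'}=\sum_{t_j\in I_{\nu'},\,m_j>k}|a_j|w_j^{1+\gamma},
\]
where the point masses are covered by the term $\nu'=\nu$. Young's inequality on $\mathbb{Z}$ gives $\sum_\nu\|\mu(I_\nu)\|_p^p\le Ch^{-1}\sum_\nu\Lambda_\nu^p$. By H\"older's inequality for the weights $w_j$ and Lemma~\ref{lem:geometry}(c),
\[
\Lambda_\nu^p\le\Big(\sum_{t_j\in I_\nu,\,m_j>k}|a_j|^pw_j^{2-p}\,w_j\Big)\Big(\sum_{t_j\in I_\nu,\,w_j\le h}w_j\Big)^{p-1}\le Ch^{p-1}\sum_{t_j\in I_\nu,\,m_j>k}|a_j|^pw_j^{3-p}.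
\]
Collecting the estimates and summing over $k$,
\[
\sum_{k\ge0}\mathbb{E}\big(\mathbb{E}_k|\Delta_k|^2\big)^{p/2}\le C\sum_j|a_j|^pw_j\sum_{0\le k<m_j}(w_je^k)^{2-p}\le CA ,
\]
because $w_je^k\le e^{k-m_j}$ and the geometric series converges for $p<2$. Lemma~\ref{lem:square} gives $\mathbb{E}|f^\le|^p\le CA$. This proves Proposition~\ref{prop:main}, and with it Theorem~\ref{thm:main}.

\begin{remark}
In the proof for $1<p<2$, the condition $p<2$ is used in the H\"older step of Lemma~\ref{lem:weight}, in the subadditivity of $x^{p/2}$, and in the last geometric series; by part (II) it cannot be replaced by any $p>2$. The condition $p>1$ is used for the bound on $\xi_{j,t}$, for the inequalities of Minkowski, Young and H\"older in Section~\ref{sec:low}, and for the bound on $\mathcal{E}$ and reflexivity in Section~\ref{sec:construction}. Boundedness of $S$ gives the lower bound $\delta$ and $\sum w_j<\infty$ in Lemma~\ref{lem:geometry}, and it controls the terms that grow with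 $|t-t'|$ in \eqref{eq:gvalues}, \eqref{eq:Z} and Lemma~\ref{lem:Gamma}.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BBSSZ} Andriy Bondarenko, Ole Fredrik Brevig, Eero Saksman, Kristian Seip, and Jing Zhao, \emph{Pseudomoments of the Riemann zeta function}, arXiv:1701.06842 (2017).

\bibitem{Harper} Harper, Forum Math. Pi \textbf{8} (2020), e1.

\bibitem{HLS} Hedenmalm, Lindqvist, and Seip, Duke Math. J. \textbf{86} (1997).

\bibitem{OS} Olsen and Seip, Proc. Amer. Math. Soc. \textbf{136} (2008), 203--212.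

\end{thebibliography}
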